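# Ramsey numbers of 3-uniform hypergraphs and the degeneracy of their skeletons

## 1. Templates and candidate sets

Throughout, $\log=\log_2$ and $q\ge 1$ is an integer. A 3-graph is a 3-uniform hypergraph. For a 3-graph $G$, "$xyz\in G$" means that $x,y,z$ are distinct and $\{x,y,z\}$ is an edge of $G$.

Let $V$ be a set of $N$ vertices whose triples are colored with $q$ colors, and let $G$ be the 3-graph of all triples of one fixed color. Fix integers $m\ge 3$, $s\ge 1$, $d\ge 1$.

**Definition (template).** Let $T=(T_1,\dots,T_m)$, where each $T_i$ is a sequence of $s$ elements of $V$. Repetitions are allowed, and $x\in T_i$ means that $x$ is an entry of $T_i$. We call $T$ *complete* if $xx'x''\in G$ whenever $x,x',x''$ are entries of three different $T_i$'s.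

If its $ms$ entries are distinct, a complete $T$ is a copy in $G$ of the *blow-up* $K^{(3)}_m(s)$: the 3-graph with vertex set $S_1\sqcup\dots\sqcup S_m$, $|S_i|=s$, whose edges are all triples meeting three different $S_i$.

**Definition (sets seen by a template).** For any $T$ let

- $A_j$ be the set of $y\in V$ with $yxx'\in G$ for all $x\in T_i$, $x'\in T_{i'}$ with $i,i',j$ distinct;
- $\Gamma_{ij}$, for $i\neq j$, be the set of pairs $(y,y')$ with $yy'x\in G$ for all $x\in T_l$, $l\notin\{i,j\}$.

So $y\in A_j$ means that $y$ could play the role of an entry of $T_j$ as far as the other $T_i$ can see, and $(y,y')\in\Gamma_{ij}$ says the same for a pair playing roles $i$ and $j$. Note that $\Gamma_{ij}=\Gamma_{ji}$, and $(y,y')\in\Gamma_{ij}$ if and only if $(y',y)\in\Gamma_{ij}$.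

We shall embed a 3-graph into $G$ one vertex at a time. Every vertex has a role in $[m]$. A vertex of role $j$ must land in $A_j$, and certain pairs must land in the sets $\Gamma$. The next definition records what the embedding sees when a new vertex arrives.

**Definition (types and candidate sets).** A *type* is $\sigma=(j,h,\gamma,F)$ with $j\in[m]$, $0\le h\le d$, $\gamma:[h]\to[m]\setminus\{j\}$, and $F$ a graph on $[h]$ all of whose edges $ab$ satisfy $\gamma(a)\ne\gamma(b)$. A tuple $Q\in V^h$ is *$\sigma$-admissible* if $Q(a)\in A_{\gamma(a)}$ for all $a\in[h]$ and $(Q(a),Q(b))\in\Gamma_{\gamma(a)\gamma(b)}$ for all $ab\in F$. The *candidate set* is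
$$D_\sigma(Q)=\{y\in A_j:\ (y,Q(a))\in\Gamma_{j\gamma(a)}\ \text{for all }a\in[h],\quad yQ(a)Q(b)\in G\ \text{for all }ab\in F\},$$
and $\omega_\sigma(Q)=N/|D_\sigma(Q)|$ (with value $\infty$ if $D_\sigma(Q)=\emptyset$).

Here $j$ is the role of the new vertex, $Q$ lists the images of its $h$ earlier neighbors, $\gamma$ gives their roles, and $F$ records which of these neighbors are adjacent to each other.

*Example: the octahedron.* Take $m=3$, $s=1$, $T=((x_1),(x_2),(x_3))$. It is complete when $x_1x_2x_3\in G$. Let $\sigma$ have $j=1$, $h=2$, roles $2,3$, and $F$ the single edge. A pair $Q=(a,b)$ is admissible when $ax_1x_3\in G$ (this is $a\in A_2$), $bx_1x_2\in G$ (this is $b\in A_3$) and $abx_1\in G$ (this is $(a,b)\in\Gamma_{23}$). A point $y$ is a candidate when $yx_2x_3$, $yax_3$, $ybx_2$, $yab$ all lie in $G$. Consider the octahedron with antipodal pairs $(x_1,y),(x_2,a),(x_3,b)$. Completeness and admissibility together say that its four faces at $x_1$ lie in $G$. Candidacy says that its four faces at $y$ lie in $G$. Hence $x_1$ itself is a candidate, and this holds in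 general.

**Lemma 1.** If $T$ is complete and $Q$ is $\sigma$-admissible, then every entry of $T_j$ lies in $D_\sigma(Q)$. In particular $D_\sigma(Q)\ne\emptyset$. Moreover, $D_\sigma(Q)$ depends only on $Q$ and on $T_{-j}=(T_i)_{i\ne j}$.

*Proof.* Let $x\in T_j$. First, $x\in A_j$ by completeness. Second, let $x'\in T_l$ with $l\notin\{j,\gamma(a)\}$. Since $Q(a)\in A_{\gamma(a)}$ and $\gamma(a),j,l$ are distinct, $Q(a)xx'\in G$, so $(x,Q(a))\in\Gamma_{j\gamma(a)}$. Third, let $ab\in F$. Since $(Q(a),Q(b))\in\Gamma_{\gamma(a)\gamma(b)}$ and $j\notin\{\gamma(a),\gamma(b)\}$, we get $Q(a)Q(b)x\in G$. So $x\in D_\sigma(Q)$.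

For the last statement, $A_j$ involves only $T_i$ with $i\neq j$, the set $\Gamma_{j\gamma(a)}$ involves only $T_l$ with $l\notin\{j,\gamma(a)\}$, and the condition $yQ(a)Q(b)\in G$ does not involve $T$. $\blacksquare$

If $T$ is random, Lemma 1 penalizes small candidate sets. Given $T_{-j}$ and $Q$, the $s$ entries of $T_j$ all fall into $D_\sigma(Q)$ with probability only $(|D_\sigma(Q)|/N)^s=\omega_\sigma(Q)^{-s}$. So a small candidate set rarely coexists with a complete template and an admissible tuple. This controls the sizes of candidate sets while a sparse 3-graph is embedded into one color class, and that is what the construction is for.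

## 2. Skeletal degeneracy and the bound $2^{2^{O_q(d)}}n$

**Definition (Ramsey number).** For a 3-graph $H$, $r(H;q)$ is the minimum positive integer $N$ such that every coloring of the edges of the complete 3-graph $K^{(3)}_N$ with $q$ colors contains a monochromatic copy of $H$.

**Definition (skeleton, skeletal degeneracy).** The *1-skeleton* $H^{(1)}$ is the graph on $V(H)$ obtained by replacing every edge of $H$ by a triangle. The *skeletal degeneracy* $d_1(H)$ is the degeneracy of $H^{(1)}$: the least $d$ such that every subgraph of $H^{(1)}$ has a vertex of degree at most $d$.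

We use two standard facts about a graph of degeneracy $d$. Its vertices can be ordered so that each has at most $d$ neighbors before it: repeatedly take a vertex of degree at most $d$ in what remains and put it last. Coloring greedily in this order shows that its chromatic number is at most $d+1$.

*Examples.* A single edge has skeleton $K_3$, so $d_1=2$ and $\chi=3$. A star of $t$ edges $\{v,a_i,b_i\}$ sharing only $v$ has as skeleton $t$ triangles glued at $v$. Here $v$ has degree $2t$, but $d_1=2$ and $\chi=3$, so small degeneracy does not mean small maximum degree. The blow-up $K_3^{(3)}(s)$ has skeleton $K_{s,s,s}$, which is $2s$-regular, so $d_1=2s$ while $\chi=3$.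

The question is this: if $d_1(H)=d$ is small compared with the number $n$ of vertices, how large is $r(H;q)$, and how does it depend on $d$? For every 3-uniform $n$-vertex $H$ with $d_1(H)=d$ one knows $r(H;q)\le 2^{2^{O_q(d\log d)}}n$. Here $O_q(x)$ stands for a quantity at most $C_qx$, with $C_q$ depending only on $q$. The paper "Ramsey and Turán numbers of sparse hypergraphs" by Jacob Fox, Maya Sankar, Michael Simkin, Jonathan Tidor and Yunkun Zhou (arXiv:2401.00359, 2024) is the source of the following conjecture.

**Conjecture.** For every $q$ there is $C_q$ such that every 3-uniform $n$-vertex $H$ with $d_1(H)=d$ satisfies $r(H;q)\le 2^{2^{C_qd}}n$.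

The conjecture is true, in a form that separates the degeneracy of the skeleton from its chromatic number. If $H$ has no edge, then $r(H;q)=n$. If $H$ has an edge, then $H^{(1)}$ contains a triangle, so $d_1(H)\ge2$ and $\chi(H^{(1)})\ge3$.

**Theorem 1.** Let $H$ be a 3-uniform $n$-vertex hypergraph with at least one edge, $d=d_1(H)$, $m=\chi(H^{(1)})$ (so $3\le m\le d+1$). Then
$$r(H;q)\le 2^{\,d^2(2q)^{50qm}}\;n .$$
Consequently $r(H;q)\le 2^{2^{C_qd}}n$ with $C_q=77\,q\log(2q)$, so the conjecture holds.

The consequence is immediate. We have $m\le d+1\le\frac32d$ since $d\ge2$, and $d^2\le2^{2d}\le(2q)^{2qd}$. Hence $d^2(2q)^{50qm}\le(2q)^{2qd+75qd}=(2q)^{77qd}=2^{C_qd}$. For $H$ without edges, $r(H;q)=n$ is below the bound.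

**Theorem 2.** (a) For $q\ge4$, $d\ge4$, $n\ge d+1$ there is a 3-uniform $n$-vertex $H$ with $d_1(H)=d$, $\chi(H^{(1)})=d+1$ and $r(H;q)>2^{\lfloor2^{(d-1)/2}\rfloor}(n-1)$. So for $q\ge4$ the bound $2^{2^{O_q(d)}}n$ is optimal up to the constant $C_q$.

(b) For $q\ge2$, $H=K^{(3)}_3(s)$ has $d=d_1(H)=2s$, $\chi(H^{(1)})=3$ and $r(H;q)>2^{d^2/12-1}-1$. So the factor $d^2$ in Theorem 1 has the right order.

*Two cases by hand.* Let $H$ be a matching of $t$ edges, so $n=3t$ and $d_1=2$. In $3(q(t-1)+1)$ vertices there are $q(t-1)+1$ disjoint triples, and $t$ of them share a color. So $r(H;q)\le 3q(t-1)+3\le qn$. Next let $H$ be the star above, with $n=2t+1$. Fix any vertex $v$ of $K^{(3)}_N$ with $N=2(q(t-1)+1)+1$. The other vertices contain $q(t-1)+1$ disjoint pairs. Color each pair by the color of its union with $\{v\}$; then $t$ pairs share a color. So $r(H;q)\le 2qt-2q+3\le q(2t+1)=qn$. In both cases almost nothing needs to be remembered about earlier vertices. In general a new vertex has up to $d$ earlier neighbors, and it must form edges of the right color with many pairs of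 them. The candidate sets of Section 1 record these demands.

The proof of Theorem 1 has three parts. Section 3 finds monochromatic blow-ups, so that complete templates exist. Section 4 turns Lemma 1 into a moment bound. Sections 5 and 6 carry out the embedding. Section 7 proves Theorem 2.

## 3. Monochromatic blow-ups with exponent $s^2\,2^{O_q(m)}$

**Lemma 2.** Let $m\ge3$, $s\ge1$, $R=2^{s^2(2q)^{44qm}}$. Every $q$-coloring $c$ of the triples of a set $V$ with $|V|\ge R$ contains a monochromatic $K^{(3)}_m(s)$.

We shall use this with $s=16d$ and $m\le d+1$, and $\log R$ will enter the final exponent up to a factor $O(m)$. So $\log R$ must be $2^{O_q(d)}$. Two natural attempts miss this.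

*Iterated convexity.* Ramsey's theorem for $K^{(3)}_m$ with averaging gives a positive density $\varepsilon$ of monochromatic $m$-cliques of one color. Consider the corresponding $m$-partite $m$-uniform hypergraph of density $\varepsilon$, and look for $s$ vertices in each part. By Jensen's inequality a random $s$-tuple in the first part has a common link of expected density at least $\varepsilon^s$. A choice in the second part leaves density $\varepsilon^{s^2}$, and so on. After $m-1$ parts the guaranteed density in the last part is $\varepsilon^{s^{m-1}}$, so this argument needs $N\varepsilon^{s^{m-1}}\ge s$. The exponent $s^{m-1}$ with $s=16d$, $m=d+1$ is $2^{d\log(16d)}$, which is too large. The loss comes from passing through $m$ parts, although an edge meets only three of them.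

*Nested blocks.* One can instead choose blocks $X_1,X_2,\dots$ in order, so that the color of a triple with vertices in three blocks depends only on its two earliest blocks. When block $X_k$ is chosen, pigeonhole makes the colors constant on a $1/q$ fraction of each earlier $X_i$. Suppose we replace $X_i$ by that fraction each time. After $M$ blocks, $X_1$ has shrunk by $q^{M-1}$, so we need blocks of initial size at least $sq^{M-1}$. At the end we must select $m$ blocks for which the colors attached to pairs of blocks agree. Since this argument knows nothing about these pair colors, it needs $M$ exponential in $m$ when $q\ge2$: there are 2-colorings of the pairs of $\lfloor2^{m/2}\rfloor$ points with no monochromatic $K_m$ (proved in Section 7). Then the initial block size is already doubly exponential in $m$.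

The way out is not to shrink. For each $k$ we remember the good part $X_i^{(k)}\subset X_i$ but keep $X_i$ whole. Only after the blocks have been chosen do we look for few indices whose sets $X_i^{(k)}$ have a large common intersection.

*Proof of Lemma 2.* Put
$$t=2m,\quad L=qt+1\le3qm,\quad M=(4q^2)^L\le(2q)^{6qm},\quad s_0=s(2q)^{15qm},\quad P=(q2^{s_0})^M.$$
Note that $q$ divides $s_0$.

**Step 1: choosing blocks so that the two earliest blocks fix the color.** We construct $V=Y_0\supset Y_1\supset\dots\supset Y_M$ and $s_0$-sets $X_k\subset Y_{k-1}$ with $Y_k\subset Y_{k-1}\setminus X_k$. For $i<k$ we also construct sets $X_i^{(k)}\subset X_i$ with $|X_i^{(k)}|=s_0/q$ and colors $\theta(i,k)$, such that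
$$c(x,z,y)=\theta(i,k)\qquad\text{for all }x\in X_i^{(k)},\ z\in X_k,\ y\in Y_k. \tag{1}$$

Suppose everything with index below $k$ has been built, and write $Y=Y_{k-1}$, which is disjoint from $X_1,\dots,X_{k-1}$. Assume for now that
$$|Y|\ge4Ps_0. \tag{2}$$
Let $(z,y)$ be an ordered pair of distinct elements of $Y$ and let $i<k$. Some color $c'$ occurs as $c(x,z,y)$ for at least $s_0/q$ elements $x\in X_i$. Fix such a color and a set $X'$ of exactly $s_0/q$ such elements, and put $a_i(z,y)=(X',c')$. The vector $(a_i(z,y))_{i<k}$ takes at most $(q2^{s_0})^{k-1}\le P$ values. So some value is attained on a set $E$ of at least $|Y|(|Y|-1)/P$ ordered pairs. For $y\in Y$ let $e(y)=|\{z:(z,y)\in E\}|$. The average of $e$ is at least $a:=(|Y|-1)/P$.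

Next we find an $s_0$-set $Z$ that works for many $y$ at once. Let $f(x)=x(x-1)\cdots(x-s_0+1)/s_0!$ for $x\ge s_0-1$ and $f(x)=0$ for $x<s_0-1$. This function is convex and nondecreasing, since for $x\ge s_0-1$ it is a product of nonnegative nondecreasing linear functions, and it equals $\binom{x}{s_0}$ at nonnegative integers. By (2),
$$a-s_0+1\ \ge\ \frac{|Y|}P-s_0\ \ge\ \frac{|Y|}{2P}>0 .$$
The number of pairs $(Z,y)$ with $Z$ an $s_0$-subset of $Y$ and $Z\times\{y\}\subset E$ is $\sum_yf(e(y))\ge|Y|f(a)$. Averaging over the $\binom{|Y|}{s_0}$ sets $Z$, some $Z$ works for at least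
$$|Y|\,\frac{f(a)}{\binom{|Y|}{s_0}}\ \ge\ |Y|\Bigl(\frac{a-s_0+1}{|Y|}\Bigr)^{s_0}\ \ge\ |Y|(2P)^{-s_0}$$
elements $y$. Here we used $f(a)\ge(a-s_0+1)^{s_0}/s_0!$ and $\binom{|Y|}{s_0}\le|Y|^{s_0}/s_0!$. None of these $y$ lies in $Z$, because pairs in $E$ have distinct entries. Let $X_k=Z$, let $Y_k$ be the set of these $y$, and let $(X_i^{(k)},\theta(i,k))$ be the $i$-th coordinate of the common value. Then (1) holds, and $|Y_k|\ge|Y_{k-1}|(2P)^{-s_0}$.

**Step 2: $|V|\ge R$ suffices for all $M$ blocks.** If $|V|\ge(2P)^{s_0(M+1)}$, then for each $k\le M$ we have $|Y_{k-1}|\ge(2P)^{2s_0}\ge4P^2\ge4Ps_0$, since $P\ge2^{s_0}\ge s_0$. So (2) holds at every step. And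
$$\log(2P)^{s_0(M+1)}=s_0(M+1)\bigl(1+M(s_0+\log q)\bigr)\le2M^2s_0(s_0+\log q+1)\le4M^2s_0^2,$$
because $\log q+1=\log(2q)\le2q\le s_0$. Finally $4M^2s_0^2\le s^2(2q)^{2+12qm+30qm}\le s^2(2q)^{44qm}=\log R$.

**Step 3: a random transversal contains a long consistent chain.** This step shows that many blocks are compatible with positive probability. Choose $x_i\in X_i$ ($1\le i\le M$) uniformly and independently. Call a $t$-set $I\subset[M]$ *monochromatic* if $\theta(i,j)$ is constant over $i<j$ in $I$, and *valid* if in addition $x_i\in X_i^{(j)}$ for all $i<j$ in $I$. We claim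
$$\Pr(\text{a valid }I\text{ exists})\ge(2q)^{-L}. \tag{3}$$

Let $J_0=[M]$. Given a nonempty $J_{a-1}$, let $i_a=\min J_{a-1}$ and
$$J'=\{j\in J_{a-1}\setminus\{i_a\}:\ x_{i_a}\in X_{i_a}^{(j)}\}.$$
Let $c_a$ be the most frequent value of $\theta(i_a,j)$ over $j\in J'$, and $J_a=\{j\in J':\theta(i_a,j)=c_a\}$. The set $J_{a-1}$ and the index $i_a$ are determined by $x_{i_1},\dots,x_{i_{a-1}}$. Since $i_a>i_{a-1}>\dots>i_1$, the element $x_{i_a}$ is still uniform on $X_{i_a}$ given these. As $|X_{i_a}^{(j)}|=s_0/q$, we have $\mathbb E|J'|=(|J_{a-1}|-1)/q$ conditionally.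

Suppose $|J_{a-1}|\ge2$ and put $u=|J_{a-1}|-1\ge1$. Since $|J'|\le u$, the conditional probability $\rho$ that $|J'|\ge u/(2q)$ satisfies $u/q\le\rho u+u/(2q)$, so $\rho\ge1/(2q)$. In that event
$$|J_a|\ge\frac{|J'|}q\ge\frac{|J_{a-1}|-1}{2q^2}\ge\frac{|J_{a-1}|}{4q^2}.$$
If this happens for $a=1,\dots,L-1$ in turn, then $|J_a|\ge(4q^2)^{L-a}\ge2$ for all $a\le L-1$, so each step is indeed possible. The probability that it happens $L-1$ times in a row is at least $(2q)^{-(L-1)}\ge(2q)^{-L}$. In that case indices $i_1<\dots<i_L$ exist. For $a<b$ we have $i_b\in J_{b-1}\subset J_a$, so $x_{i_a}\in X_{i_a}^{(i_b)}$ and $\theta(i_a,i_b)=c_a$. Among the $L-1=qt$ colors $c_1,\dots,c_{qt}$ some color occurs at least $t$ times. Any $t$ of the corresponding indices $i_a$ form a valid set, which proves (3).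

**Step 4: half of a good index set has large intersections.** There are at most $M^t$ sets $I$, so by (3) some monochromatic $I$ is valid with probability at least $(2q)^{-L}M^{-t}$. Fix it. By independence of the $x_i$ this probability equals $\prod_{i\in I}p_i$, where
$$p_i=\frac1{s_0}\Bigl|\bigcap_{j\in I,\,j>i}X_i^{(j)}\Bigr|,\qquad p_{\max I}=1 .$$
Let
$$\eta=\bigl((2q)^{-L}M^{-t}\bigr)^{1/m}\ \ge\ (2q)^{-3q}M^{-2}\ \ge\ (2q)^{-3q-12qm}\ \ge\ (2q)^{-15qm}.$$
If fewer than $m$ of the $2m$ numbers $p_i$ were at least $\eta$, then more than $m$ of them would be below $\eta$. The others are at most $1$, so the product would be less than $\eta^m=(2q)^{-L}M^{-t}$, a contradiction. So there is an $m$-set $I'\subset I$ with $p_i\ge\eta$ for all $i\in I'$.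

Taking $t=2m$ and discarding half of $I$ matters. For a single $p_i$ we only know $p_i\ge(2q)^{-L}M^{-t}$, which is $(2q)^{-\Theta(qm^2)}$, and a block size $s_0$ large enough for that would put $2^{\Theta_q(m^2)}$ into the exponent.

**Step 5: reading off the blow-up.** For $i\in I'$, the set $\bigcap_{j\in I',j>i}X_i^{(j)}$ (read as $X_i$ when $i=\max I'$) contains $\bigcap_{j\in I,j>i}X_i^{(j)}$ (read as $X_i$ when $i=\max I$), and so has at least $\eta s_0\ge s$ elements. Let $S_i$ be an $s$-subset of it. The $S_i$ are disjoint, since the $X_i$ are. For $i<j<k$ in $I'$ and $x\in S_i$, $z\in S_j$, $y\in S_k$ we have $x\in X_i^{(j)}$, $z\in X_j$ and $y\in X_k\subset Y_{k-1}\subset Y_j$. So (1) gives $xzy$ the color $\theta(i,j)$, which is the common color of $I$. Hence the sets $S_i$, $i\in I'$, span a monochromatic $K^{(3)}_m(s)$. $\blacksquare$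

## 4. A high moment of $\omega_\sigma$

From now on $H$, $d$, $m$ are as in Theorem 1, $s=16d$, and $R$ is the number of Lemma 2 for these $m,s$. Let $V$ have $N\ge R^2$ elements, with its triples $q$-colored. Since $\log R\ge s+m$, we have $R\ge ms$ and $N\ge(ms)^2$.

**Lemma 3 (supersaturation).** Choose $T=(T_1,\dots,T_m)\in(V^s)^m$ uniformly. There is a color such that, with $G$ the 3-graph of triples of that color,
$$\Pr(T\text{ is complete})\ge\kappa:=\frac1{2q}R^{-ms}.$$

*Proof.* The $ms$ entries of $T$ are distinct with probability at least $1-\binom{ms}2/N\ge\frac12$. Given this, $T$ is a uniform injection $[ms]\to V$. Such an injection can be generated by first choosing a uniform $R$-subset $W\subset V$ and then a uniform injection into $W$. By Lemma 2, for every $W$ at least one of the at most $R^{ms}$ injections into $W$ lists the parts of a monochromatic $K^{(3)}_m(s)$. So $T$ is complete for some color class with probability at least $\frac12R^{-ms}$, and one of the $q$ colors receives a $1/q$ share of this. $\blacksquare$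

Fix this color and this $G$. The number of types is at most
$$\Lambda:=(d+1)^{d+2}\,2^{d(d-1)/2}\ \le\ 2^{d(d+2)+d(d-1)/2}\ \le\ 2^{3d^2}.$$
Indeed, there are $m\le d+1$ choices of $j$, $d+1$ of $h$, at most $(d+1)^d$ of $\gamma$ and at most $2^{d(d-1)/2}$ of $F$. We also used $d+1\le2^d$ and $\frac32d^2+\frac32d\le3d^2$.

**Lemma 4.** There is a complete $T$ such that for every type $\sigma=(j,h,\gamma,F)$, with $Q$ uniform in $V^h$,
$$\mathbb E_Q\bigl[\mathbf 1[Q\ \sigma\text{-admissible}]\;\omega_\sigma(Q)^s\bigr]\le K:=\Lambda/\kappa=2q\Lambda R^{ms}. \tag{4}$$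

*Proof.* Let $T$ and $Q$ be uniform and independent. By Lemma 1,
$$\mathbf 1[T\text{ complete},\ Q\ \sigma\text{-admissible}]\ \le\ \mathbf 1[\text{all entries of }T_j\text{ lie in }D_\sigma(Q)].$$
Also by Lemma 1, $D_\sigma(Q)$ is determined by $Q$ and $T_{-j}$, and $T_j$ is independent of these. So given $Q$ and $T_{-j}$, the right side has conditional expectation $(|D_\sigma(Q)|/N)^s=\omega_\sigma(Q)^{-s}$. Multiply by $\omega_\sigma(Q)^s$; when $D_\sigma(Q)=\emptyset$ both indicators vanish and there is no contribution. This gives
$$\mathbb E_{T,Q}\bigl[\mathbf 1[T\text{ complete},\ Q\ \sigma\text{-admissible}]\ \omega_\sigma(Q)^s\bigr]\le1 .$$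
Sum over the at most $\Lambda$ types and condition on the event that $T$ is complete, which has probability at least $\kappa$. The conditional average over $T$ of $\sum_\sigma\mathbb E_Q[\mathbf 1[Q\ \sigma\text{-admissible}]\,\omega_\sigma(Q)^s]$ is at most $\Lambda/\kappa$. So some complete $T$ makes this sum, and hence each of its nonnegative terms, at most $K$. $\blacksquare$

By Markov's inequality, (4) says that for every $\lambda>0$
$$\#\{Q\in V^h:\ Q\ \sigma\text{-admissible},\ \omega_\sigma(Q)>\lambda\}\ \le\ N^hK\lambda^{-s}. \tag{5}$$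

## 5. Tuples with few candidates, and why they cannot be ignored

Order $V(H)$ so that each vertex has at most $d$ earlier neighbors in $H^{(1)}$. The obvious plan is to embed greedily, sending each vertex to an unused element of its candidate set. It would work if all admissible tuples had more than $n$ candidates. Let us see what (5) gives.

*Forbidding bad tuples.* The right side of (5) with $h=d$ is below $1$ only if $\lambda>K^{1/s}N^{d/s}=K^{1/s}N^{1/16}$. The candidate sets are then guaranteed only to have size about $N^{15/16}/K^{1/s}$. For this to exceed $n$ we need $N\ge(K^{1/s}n)^{16/15}$, which is not linear in $n$. For any fixed $s>d$ in place of $16d$ the exponent of $n$ would be $1/(1-d/s)$, still above $1$.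

*Random choices with one threshold.* Choose each image at random among the unused candidates, and give up when $\omega>\tau$. If $N\ge2\tau n$ and no threshold has been crossed, each point is chosen with probability at most $2\tau/N$. So by (5) a given vertex meets a tuple with $\omega>\tau$ with probability at most $(2\tau)^dK\tau^{-s}$. If $K\le\tau^{4d}$ this is at most $2^d\tau^{-11d}$: small, but independent of $n$. A union bound over $n$ vertices needs $\tau$ to be about $n^{1/(11d)}$ or larger, and then $N\ge 2\tau n$ is again superlinear in $n$.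

So bad tuples will occur and must be served. The difficulty is room. A vertex with $\omega\approx\tau2^k$ has about $N/(\tau2^k)$ candidates. With $N=\tau^8n$ this is below $n$ once $2^k>\tau^7$, and earlier vertices might have used all of them.

The remedy is to grade vertices by *level* $k$, where $\omega$ lies between $\tau2^{k-1}$ and $\tau2^k$, and to reserve for level $k$ a random part $V^{(k)}$ of $V$ of density about $2^{-k}$, used by no other level. Inside $V^{(k)}$ a vertex of level $k$ has about $N/(\tau4^k)$ candidates. They cannot run out if at most $4^{-k}n$ vertices ever reach level $k$. This holds with a wide margin, because the probability of reaching level $k$ will turn out to be at most $2^{-14dk}$.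

## 6. Random embedding with levels and reservoirs: proof of Theorem 1

**Step 1: parameters.** Let
$$a=4+\Bigl\lceil\frac4s\log K\Bigr\rceil,\qquad \tau=2^a,\qquad N=\tau^8n .$$
Since $K\ge1$ and $s=16d$,
$$\tau\ge16,\qquad K\le\tau^{s/4}=\tau^{4d},\qquad \tau\ge K^{4/s}\ge R^{4m}, \tag{6}$$
the last because $K\ge R^{ms}$. Hence $N\ge R^{32m}\ge R^2$, so Section 4 applies to any $q$-coloring of the triples of an $N$-set $V$. Moreover $N\ge R\ge2^{s^2}=2^{256d^2}\ge2^{1024}$. Fix such a coloring, the color class $G$ from Lemma 3 and $T$ from Lemma 4. We show that $G$ contains $H$. This gives $r(H;q)\le N$.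

**Step 2: reservoirs.** This step splits $V$ so that every large candidate set meets every part in its fair share. Let $k_{\max}$ be the least $k\ge0$ with $\tau2^k\ge N^{1/4}$. As $N^{1/4}\ge\tau^2>\tau$, we have $k_{\max}\ge1$, and minimality gives $2^{k_{\max}}<2N^{1/4}/\tau\le N^{1/4}$.

**Lemma 5.** There is a partition $V=V^{(0)}\sqcup\dots\sqcup V^{(k_{\max})}$ such that
$$|D_\sigma(Q)\cap V^{(k)}|\ge2^{-k-2}|D_\sigma(Q)| \tag{7}$$
for all $k\le k_{\max}$, all types $\sigma$, and all $\sigma$-admissible $Q$ with $|D_\sigma(Q)|\ge N^{3/4}$.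

*Proof.* Put each vertex independently into $V^{(k)}$ with probability $2^{-k-1}$ for $k<k_{\max}$ and $2^{-k_{\max}}$ for $k=k_{\max}$. These sum to $1$, and each is at least $2^{-k-1}$. For given $k,\sigma,Q$ the left side of (7) is binomial with mean
$$\mu\ge2^{-k-1}|D_\sigma(Q)|\ge\tfrac12N^{-1/4}N^{3/4}=\tfrac12N^{1/2}.$$
The right side of (7) is at most $\mu/2$. By the Chernoff bound $\Pr(X<\mu/2)\le e^{-\mu/8}$, inequality (7) fails with probability at most $e^{-\sqrt N/16}$. There are at most $(k_{\max}+1)\Lambda N^d$ choices of $(k,\sigma,Q)$. Write $N=2^x$ with $x\ge256d^2\ge1024$. Since $k_{\max}\le x/4$, $\ln\Lambda\le3d^2\le x$ and $d\le x$,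
$$\ln\bigl((k_{\max}+1)\Lambda N^d\bigr)\le x+3d^2+dx\le3x^2<2^{x/2-4}=\sqrt N/16 .$$
The strict inequality holds because $x\le2^{x/8}$ for $x\ge64$, so $3x^2<2^{x/4+2}\le2^{x/2-4}$ for $x\ge64$. So with positive probability (7) never fails. $\blacksquare$

**Step 3: the process.** Order $V(H)$ so that each $w$ has a set $B(w)$ of at most $d$ earlier neighbors in $H^{(1)}$. Let $\gamma:V(H)\to[m]$ be a proper coloring of $H^{(1)}$. For each $w$ let $\sigma_w$ be the type given by $j=\gamma(w)$, the set $B(w)$ listed in order, $\gamma|_{B(w)}$, and the graph $F_w=H^{(1)}[B(w)]$. This is a type because $\gamma$ is proper.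

Define $\varphi$ vertex by vertex. When $w$ is *reached*, that is, when all earlier vertices have been embedded, put
$$Q_w=\varphi|_{B(w)},\qquad \omega_w=\omega_{\sigma_w}(Q_w),\qquad \ell_w=\min\{k\ge0:\ \omega_w\le\tau2^k\}.$$
We call $\ell_w$ the *level* of $w$. The process *fails at $w$* if

- (i) $\omega_w>N^{1/4}$, or
- (ii) with $k=\ell_w$, the number of vertices $w'$ up to and including $w$ with $\ell_{w'}=k$ exceeds $4^{-k}n$.

Otherwise $\varphi(w)$ is chosen uniformly from the elements of $D_{\sigma_w}(Q_w)\cap V^{(\ell_w)}$ not used before.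

**Step 4: the tuple $Q_w$ is always $\sigma_w$-admissible.** This makes $\omega_w$ finite, by Lemma 1, and puts (5) and (7) at our disposal. For $u\in B(w)$ we have $\varphi(u)\in D_{\sigma_u}(Q_u)\subset A_{\gamma(u)}$. If $uu'\in F_w$ with $u$ before $u'$, then $u\in B(u')$, and $\varphi(u')\in D_{\sigma_{u'}}(Q_{u'})$ gives $(\varphi(u'),\varphi(u))\in\Gamma_{\gamma(u')\gamma(u)}$. By the symmetry of $\Gamma$ this is what admissibility asks.

**Step 5: there is room, and no point is too likely.** Suppose the process does not fail at $w$, and let $k=\ell_w$. Since (i) does not hold, $\omega_w\le N^{1/4}\le\tau2^{k_{\max}}$, so $k\le k_{\max}$, and $|D_{\sigma_w}(Q_w)|=N/\omega_w\ge N^{3/4}$. By (7) and $\omega_w\le\tau2^k$,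
$$|D_{\sigma_w}(Q_w)\cap V^{(k)}|\ \ge\ 2^{-k-2}\cdot\frac N{\tau2^k}=\frac N{4\tau4^k}.$$
The used vertices of $V^{(k)}$ are the images of earlier vertices of level $k$. Since (ii) does not hold, there are at most $4^{-k}n\le\frac N{8\tau4^k}$ of them, because $N=\tau^8n\ge8\tau n$. Hence at least $\frac N{8\tau4^k}$ choices remain, so the choice is possible and
$$\text{every vertex of }V\text{ is chosen as }\varphi(w)\text{ with conditional probability at most }\frac{8\tau4^k}N. \tag{8}$$

**Step 6: success gives a copy of $H$.** If the process never fails, $\varphi$ is injective. Let $\{u,v,w\}\in E(H)$ with $w$ last. Then $u,v\in B(w)$ and $uv\in F_w$, so $\varphi(w)\in D_{\sigma_w}(Q_w)$ gives $\varphi(w)\varphi(u)\varphi(v)\in G$. So $G$ contains $H$, and it remains to show that failure has probability below $1$.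

**Step 7: high levels are rare.** For $k\ge1$ let
$$b_k(w)=\Pr(w\text{ is reached and }\omega_w>\tau2^{k-1})=\Pr(w\text{ is reached and }\ell_w\ge k).$$

**Lemma 6.** $b_k(w)\le2^{-14dk}$ for all $w\in V(H)$ and all $k\ge1$.

*Proof.* Induct along the order of $V(H)$: assume the bound for all earlier vertices and all values of $k$. Let $B(w)=\{u_1,\dots,u_h\}$ in order, $h\le d$. If $w$ is reached and $\omega_w>\tau2^{k-1}$, one of two cases occurs.

(A) *Some $u_i$ has $\ell_{u_i}\ge k+1$.* By induction this has probability at most
$$\sum_ib_{k+1}(u_i)\le d\,2^{-14d(k+1)}=d2^{-14d}\cdot2^{-14dk}\le\tfrac12\,2^{-14dk}.$$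

(B) *All $\ell_{u_i}\le k$.* Here we compare the law of $Q_w$ with the uniform one. Fix $x\in V^h$ and $(k_1,\dots,k_h)\in\{0,\dots,k\}^h$. Let $\mathcal E_i$ be the event that $u_1,\dots,u_i$ have been embedded with $\varphi(u_l)=x_l$ and $\ell_{u_l}=k_l$ for $l\le i$. When $u_i$ is reached, its level is determined by the past. If the level is $k_i$ and the process does not fail there, then by (8) the point $x_i$ is chosen with conditional probability at most $8\tau4^{k_i}/N$. So $\Pr(\mathcal E_i)\le\Pr(\mathcal E_{i-1})\,8\tau4^{k_i}/N$, and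
$$\Pr(w\text{ reached},\ \varphi(u_i)=x_i,\ \ell_{u_i}=k_i\text{ for all }i)\le\prod_{i=1}^h\frac{8\tau4^{k_i}}N .$$
Since $\sum_{l=0}^k8\tau4^l\le\frac{32}3\tau4^k\le11\tau4^k$, summing over $(k_1,\dots,k_h)$ gives
$$\Pr(w\text{ reached},\ Q_w=x,\ \ell_{u_i}\le k\text{ for all }i)\le(11\tau4^k)^hN^{-h}.$$
By Step 4, in case (B) $Q_w$ is one of the admissible $x\in V^h$ with $\omega_{\sigma_w}(x)>\tau2^{k-1}$. By (5) there are at most $N^hK(\tau2^{k-1})^{-s}$ of these. Using $h\le d$, $s=16d$ and (6), case (B) has probability at most
$$(11\tau4^k)^dK(\tau2^{k-1})^{-s}\le11^d\,\tau^{d+4d-16d}\,2^{2dk-16d(k-1)}\le2^{4d-44d+16d}\,2^{-14dk}=2^{-24d-14dk}\le\tfrac12\,2^{-14dk},$$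
where $11\le2^4$ and $\tau^{-11d}\le2^{-44d}$. Adding (A) and (B) proves the bound. $\blacksquare$

Here the choice $s=16d$ is used: $\tau^{-16d}$ must absorb both $K\le\tau^{4d}$ and the factor $\tau^d$ from the law of $Q_w$, and $2^{-16dk}$ must absorb the factor $4^{dk}$.

**Step 8: failure has probability below $\frac12$.** *Failure by (ii).* For $k=0$ it is impossible, since there are only $n$ vertices. For $k\ge1$, the expected number of reached vertices of level $k$ is at most $n2^{-14dk}$. By Markov's inequality it exceeds $4^{-k}n$ with probability at most $2^{2k-14dk}\le2^{-26k}$, as $d\ge2$. The total over $k\ge1$ is less than $\frac14$.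

*Failure by (i).* Since $N^{1/4}\ge\tau$, there is $k\ge1$ with $\tau2^{k-1}\le N^{1/4}<\tau2^k$. For each $w$,
$$\Pr(w\text{ reached},\ \omega_w>N^{1/4})\le b_k(w)\le2^{-14dk}<\Bigl(\frac{N^{1/4}}\tau\Bigr)^{-14d}\le N^{-14d/8}\le N^{-3.5},$$
using $\tau\le N^{1/8}$ and $d\ge2$. Summing over the $n\le N$ vertices, the total is at most $N^{-2.5}<\frac14$.

So the process succeeds with positive probability, and $r(H;q)\le N=2^{8a}n$.

**Step 9: the size of $a$.** Since $\frac4s=\frac1{4d}$ and $\log\Lambda\le3d^2$,
$$a\le5+\frac4s\log(2q\Lambda R^{ms})\le5+\log(2q)+d+4m\log R,\qquad\log R=256d^2(2q)^{44qm}.$$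
Note that $s$ cancels in $\frac4s\log R^{ms}$. Thus
$$8a\le40+8\log(2q)+8d+2^{13}md^2(2q)^{44qm}\le2^{14}m\,d^2(2q)^{44qm},$$
as the first three terms are together at most $2^{13}md^2(2q)^{44qm}$. For $m\ge3$ we have $2^{14}m\le2^{14+m}\le2^{6m}\le(2q)^{6qm}$. Hence $8a\le d^2(2q)^{50qm}$, which proves Theorem 1 and the conjecture. $\blacksquare$

## 7. Lower bounds from stepping up and from random colorings: proof of Theorem 2

**Part (a), step 1: a 2-coloring of pairs.** Let $p=\lfloor2^{(d-1)/2}\rfloor$ and $r=d-1\ge3$. By Erdős (1947) there is a 2-coloring $g$ of the pairs of $[p]$ without a monochromatic $K_r$. To see this, color at random. The expected number of monochromatic $K_r$ is at most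
$$\binom pr2^{1-\binom r2}\le\frac{2^{r^2/2}}{r!}\,2^{1-r^2/2+r/2}=\frac{2^{1+r/2}}{r!}<1 .$$
For $r=3$ the value is $2^{5/2}/6<1$, and passing from $r$ to $r+1$ multiplies it by $\sqrt2/(r+1)<1$. (The same computation gives, for every $m\ge3$, the coloring of $\lfloor2^{m/2}\rfloor$ points used in Section 3.)

**Part (a), step 2: stepping up to triples.** This is the Erdős–Hajnal stepping-up construction. It makes the ground set exponentially larger. For distinct $x,y\in\{0,1\}^p$ let $\delta(x,y)$ be the largest coordinate where they differ, and let $x<y$ if $y$ has a $1$ at coordinate $\delta(x,y)$. This is the order of binary numbers. Let $x<y<z$. Then $\delta(x,y)\ne\delta(y,z)$, since $y$ has a $1$ at the first of these coordinates and a $0$ at the second. Consequently $\delta(x,z)=\max(\delta(x,y),\delta(y,z))$: above the larger of the two coordinates all three agree, and at it exactly one of the two pairs differs. By induction, $\delta(x_i,x_j)=\max_{i\le l<j}\delta(x_l,x_{l+1})$ for $x_i<x_{i+1}<\dots<x_j$. Color $xyz$ with $x<y<z$ by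
$$\bigl(g(\delta(x,y),\delta(y,z)),\ \mathbf 1[\delta(x,y)<\delta(y,z)]\bigr),$$
using 4 colors.

Suppose $x_1<\dots<x_d$ span a monochromatic $K_d^{(3)}$, and put $\delta_i=\delta(x_i,x_{i+1})$. The second coordinates of the triples $x_i,x_{i+1},x_{i+2}$ agree, so $\delta_1,\dots,\delta_{d-1}$ is strictly monotone. Let $i<j\le d-1$. If the sequence increases, the triple $x_i,x_{i+1},x_{j+1}$ has $\delta(x_{i+1},x_{j+1})=\delta_j$, so its first coordinate is $g(\delta_i,\delta_j)$. If it decreases, the triple $x_i,x_j,x_{j+1}$ has $\delta(x_i,x_j)=\delta_i$, and its first coordinate is again $g(\delta_i,\delta_j)$. So $\delta_1,\dots,\delta_{d-1}$ span a monochromatic $K_{d-1}$ in $g$, a contradiction. Thus there is a 4-coloring $f$ of the triples of $[2^p]$ with no monochromatic $K_d^{(3)}$. Name its colors $1,2,3,4$.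

**Part (a), step 3: replacing points by blocks.** This step gains the factor $n-1$. On $[2^p]\times[n-1]$, with blocks $\{i\}\times[n-1]$, color triples in three different blocks by $f$. Triples inside one block get color $3$. Triples with two vertices in block $i$ and one in block $j$ get color $1$ if $i<j$ and color $2$ if $i>j$.

Let $Z$ be the vertex set of a monochromatic $K_{d+1}^{(3)}$ not inside one block. If some block contained 3 vertices of $Z$, then color 3 would occur, and with a vertex of $Z$ outside that block one of the colors 1, 2 would occur too. If two blocks contained 2 vertices of $Z$ each, both colors 1 and 2 would occur. So all blocks contain at most one vertex of $Z$, except possibly one block containing two. Hence $Z$ meets at least $d$ blocks. One vertex from each of $d$ blocks gives a monochromatic $K_d^{(3)}$ in $f$, a contradiction. So every monochromatic $K_{d+1}^{(3)}$ lies in one block.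

**Part (a), step 4: the hypergraph.** Let $H$ have vertex set $C\sqcup\{v_1,\dots,v_{n-d}\}$ with $|C|=d$. Its edges are all triples contained in some $C\cup\{v_i\}$. Its skeleton is $K_d$ joined completely to an independent set. It contains $K_{d+1}$, and in an order with $C$ first every vertex has at most $d$ earlier neighbors, so its degeneracy is $d$ and its chromatic number is $d+1$. In a monochromatic copy of $H$, each $C\cup\{v_i\}$ spans a monochromatic $K_{d+1}^{(3)}$ and so lies in one block. All of these share $C$, so the whole copy lies in one block, which has only $n-1$ vertices. This is impossible. Hence $r(H;q)>2^p(n-1)$ for all $q\ge4$. Since $n-1\ge n/2$, this lower bound is at least $2^{\lfloor2^{(d-1)/2}\rfloor-1}n$, which is the sense in which $2^{2^{O_q(d)}}n$ is optimal up to $C_q$.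

**Part (b).** The skeleton of $H=K_3^{(3)}(s)$ is $K_{s,s,s}$, with degeneracy $d=2s$ and chromatic number $3$. Let $N=\lfloor2^{s^2/3-1}\rfloor$. If $N<3s$, then $r(H;q)\ge3s>N$, since $H$ has $3s$ vertices. Otherwise color the triples of $[N]$ uniformly at random with 2 of the $q$ colors. As $H$ has $s^3$ edges, the expected number of labelled monochromatic copies is at most
$$N^{3s}\,2^{1-s^3}\le2^{s^3-3s}\,2^{1-s^3}=2^{1-3s}<1 ,$$
so some coloring has none. In either case $r(H;q)>N>2^{s^2/3-1}-1=2^{d^2/12-1}-1$. Here $m=3$, so Theorem 1 bounds $r(H;q)$ by $2^{d^2(2q)^{150q}}n$ with $n=3s$, and the two exponents have the same order $d^2$ for fixed $q$. $\blacksquare$
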